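\title{The generic rank of the length-to-area map of a simplicial complex}

\begin{abstract}
Heron's formula expresses the squared areas of the triangles of a finite
simplicial complex as polynomials in the squared lengths of its edges. We
prove that the derivative of this polynomial map has full row rank at a
generic point if and only if one can choose an edge in each triangle so that
no edge is chosen twice, as conjectured by Borges, Foster, Ou, Palsson and
Romero Acosta. More precisely, every minor of the derivative that is not
forced to vanish by its zero pattern is a nonzero polynomial, and the generic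
rank is the matching number of the triangle--edge incidence graph. The proof
removes all triangles at one vertex at a time, after choosing the lengths at
that vertex so that selected triangles become right-angled. The induction
runs over a larger class of matrices, in which several edges share one
column with constant weights.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite simplicial complex, its simplices regarded as sets of
vertices. Let $\mathcal{E}_1$ be the set of edges (2-element simplices) and
$\mathcal{E}_2$ the set of triangles (3-element simplices) of $G$; we write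
$e\subset T$ when $e$ is one of the three edges of the triangle $T$. Give each
edge $e$ a variable $t_e$, to be thought of as its squared length, and define
$\Phi\colon\mathbb{R}^{\mathcal{E}_1}\to\mathbb{R}^{\mathcal{E}_2}$ by
\[
\Phi(t)_T=2(t_at_b+t_at_c+t_bt_c)-t_a^2-t_b^2-t_c^2 ,
\]
where $a,b,c$ are the edges of $T$. By Heron's formula, $\Phi(t)_T$ is $16$
times the squared area of a triangle with squared side lengths
$t_a,t_b,t_c$. The derivative $D\Phi(t)$ is the
$\mathcal{E}_2\times\mathcal{E}_1$ matrix whose entry at $(T,e)$ is $0$ for
$e\not\subset T$, and whose entry at $(T,a)$ for $a\subset T$ is $2x_{T,a}$,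
where
\begin{equation}\label{eq:x}
x_{T,a}=t_b+t_c-t_a .
\end{equation}

We say that \emph{length-area transferal} holds for $G$ if $D\Phi(t)$ has full
row rank $|\mathcal{E}_2|$ for some $t$. Near such a point $\Phi$ is a
submersion, so the areas of all triangles can be moved independently of one
another by moving the lengths. A statement holds for \emph{generic} $t$ if it
holds outside the zero set of some nonzero polynomial; the complement of such a
zero set is open and dense. A minor of $D\Phi$ that is nonzero at one point is
a nonzero polynomial, so full rank at some $t$ is the same as full rank at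
generic $t$.

Which complexes have this property? There is an evident obstruction. For
$S\subset\mathcal{E}_2$ let $N(S)$ be the set of edges contained in some
triangle of $S$. The rows of $D\Phi$ indexed by $S$ vanish outside the columns
$N(S)$, so they are dependent if $|N(S)|<|S|$. By Hall's theorem this
obstruction is absent exactly when each triangle can be given an edge of its
own. Call $f\colon\mathcal{E}_2\to\mathcal{E}_1$ a \emph{triangle edge choice
function} if $f(T)\subset T$ for all $T$. Borges, Foster, Ou, Palsson and
Romero Acosta \cite{BFOPR} conjectured that there is no other obstruction: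
\emph{length-area transferal holds for $G$ if and only if $G$ has an injective
triangle edge choice function.}

We prove this conjecture in a stronger form that also covers the complexes
for which transferal fails. Let $\nu(G)$ be the largest size of a set
$I\subset\mathcal{E}_2$ that admits an injective map
$f\colon I\to\mathcal{E}_1$ with $f(T)\subset T$ for all $T\in I$. This is the
size of a largest matching in the bipartite graph that joins each triangle to
its three edges. For $I\subset\mathcal{E}_2$ and $J\subset\mathcal{E}_1$ let
$D\Phi(t)[I,J]$ be the submatrix with rows $I$ and columns $J$.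

\begin{theorem}\label{thm:main}
Let $G$ be a finite simplicial complex.
\begin{enumerate}
\item[(1)] For $I\subset\mathcal{E}_2$ and $J\subset\mathcal{E}_1$ with
$|I|=|J|$, the minor $\det D\Phi(t)[I,J]$ is a nonzero polynomial if and only
if there is a bijection $f\colon I\to J$ with $f(T)\subset T$ for all
$T\in I$.
\item[(2)] For generic $t$,
\[
\operatorname{rank}D\Phi(t)=\nu(G)
=\min_{S\subset\mathcal{E}_2}\bigl(|\mathcal{E}_2|-|S|+|N(S)|\bigr).
\]
\item[(3)] Length-area transferal holds for $G$ if and only if $G$ has an
injective triangle edge choice function, and this is the case if and only if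
$|N(S)|\ge|S|$ for all $S\subset\mathcal{E}_2$.
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:three}
Suppose that every edge lies in at most three triangles. Counting the pairs
$e\subset T$ with $T\in S$ gives $3|S|\le 3|N(S)|$, so transferal holds by
part (3). For the complex of all edges and triangles on $n\ge3$ vertices,
each edge lies in $n-2$ triangles and
$|\mathcal{E}_2|/|\mathcal{E}_1|=(n-2)/3$; hence transferal holds exactly for
$n\le5$.
\end{example}

One half of part (1) is immediate: if the minor is nonzero, some term of its
Leibniz expansion is nonzero, and that term is a bijection $f$. The other half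
would be just as easy if the $3|\mathcal{E}_2|$ forms $x_{T,e}$ were
independent variables, because different bijections would then contribute
different monomials and nothing could cancel. But they are linear forms in
only $|\mathcal{E}_1|$ variables, and cancellation has to be excluded. The
obvious test point $t=(1,\dots,1)$, where $D\Phi$ is twice the triangle--edge
incidence matrix, does not suffice. On the boundary of the octahedron, color
the eight faces alternately black and white; every edge lies in one face of
each color, so the black rows and the white rows have the same sum and the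
rank at this point is at most $7$, although transferal holds by
Example~\ref{ex:three}. In characteristic $2$ the cancellation is genuine:
the analog of part (1) for the matrix $(x_{T,e})$ is false there
(Section~\ref{sec:sharp}).

Section~\ref{sec:idea} shows the method on three small examples. The third
one leads to the statement that is proved by induction,
Theorem~\ref{thm:merged} in Section~\ref{sec:merged}, where we also deduce
Theorem~\ref{thm:main}. Section~\ref{sec:proof} contains the proof,
Section~\ref{sec:cons} gives consequences, and Section~\ref{sec:sharp} shows
that the hypotheses are needed.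

\section{Right angles at a vertex}\label{sec:idea}

From here to the end of Section~\ref{sec:proof}, $F$ is a field of
characteristic $\ne2$, $V$ is a finite set, $\binom{V}{2}$ is the set of its
2-element subsets (\emph{edges}), and $\mathcal{T}$ is a set of 3-element
subsets of $V$ (\emph{triangles}). The $t_e$, $e\in\binom{V}{2}$, are
independent indeterminates over $F$, and $x_{T,a}$ is given by \eqref{eq:x}.
We write $jk$ for $\{j,k\}$ and $wjk$ for $\{w,j,k\}$.

To show that a determinant is a nonzero polynomial, it suffices to show that
it is nonzero after a substitution, that is, after applying a ring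
homomorphism from $F[t]$ to a field; and for this it suffices to show that the
substituted matrix has trivial kernel. For the matrix $(x_{T,e})$ with rows
$\mathcal{T}$ and columns $J$, a kernel vector is a family $(s_e)$ with $s_e=0$
for $e\notin J$ that satisfies the \emph{row equations}
$\sum_{e\subset T}x_{T,e}s_e=0$, $T\in\mathcal{T}$.

Fix a vertex $w$. The \emph{link} $L$ of $w$ is the graph whose edges are the
pairs $b=jk$ with $T_b:=wjk\in\mathcal{T}$ and whose vertices, called
\emph{nodes}, are the endpoints of these pairs. We call $b$ the \emph{base}
of $T_b$ and let $B$ be the set of bases. Distinct triangles at $w$ have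
distinct bases, so $L$ is a simple graph and $b\mapsto T_b$ is a bijection
from $B$ onto the triangles containing $w$. The edges $wk$ are the
\emph{spokes}; put $p_k=t_{wk}$ and $s_k=s_{wk}$. The remaining triangles form
the set $\mathcal{R}=\{T\in\mathcal{T}:w\notin T\}$. Their rows involve no
spoke, either as a position or as a variable, so we may substitute for the
$p_k$ without touching these rows.

For $b=jk\in B$ put $\pi_b=p_j+p_k-t_b$. The three entries in the row of $T_b$
are
\[
x_{T_b,b}=\pi_b,\qquad
x_{T_b,wj}=t_b+p_k-p_j=2p_k-\pi_b,\qquad
x_{T_b,wk}=2p_j-\pi_b .
\]
When $p_j,p_k\neq0$, put $q_j=s_j/p_j$ and $q_k=s_k/p_k$. The row equation of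
$T_b$ becomes
\begin{equation}\label{eq:row}
\pi_b\,(s_b-s_j-s_k)+2p_jp_k\,(q_j+q_k)=0 .
\end{equation}
The proof rests on two cases of \eqref{eq:row}. If $\pi_b=0$, which by
Pythagoras means that $T_b$ is \emph{right-angled} at $w$, the equation says
$q_j+q_k=0$. This has no coefficients left and depends only on the graph $L$.
If $\pi_b\ne0$ but $q_j+q_k=0$ is already known from other rows, the equation
says $s_b=s_j+s_k$.

\begin{example}[odd cycle]\label{ex:odd}
Let $\mathcal{T}=\{w12,w23,w13\}$ and let $J$ consist of the three spokes.
Substitute $p_1=\frac12(t_{12}+t_{13}-t_{23})$, and symmetrically for $p_2$,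
$p_3$. All three triangles become right-angled, and all $p_k$ are nonzero. The
row equations read $q_1=-q_2=q_3=-q_1$. Hence $2q_1=0$ and the kernel is
trivial.
\end{example}

\begin{example}[even cycle]\label{ex:even}
Let $B=\{13,14,23,24\}$, $\mathcal{R}=\emptyset$, and let $J$ consist of the
four spokes. Four right angles are too many: they force the relation
$t_{13}+t_{24}=p_1+p_2+p_3+p_4=t_{14}+t_{23}$ among the bases, and
$(q_1,q_2,q_3,q_4)=(1,1,-1,-1)$ would be a kernel vector. So we make only
$w13$, $w14$, $w23$ right-angled. This leaves one free parameter $\tau$:
\[
p_1=\tau,\qquad p_3=t_{13}-\tau,\qquad p_4=t_{14}-\tau,\qquad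
p_2=\tau+t_{23}-t_{13}.
\]
The three right-angled rows give $q_1=q_2=\theta$ and $q_3=q_4=-\theta$ for
some $\theta$. Since $\pi_{24}=t_{23}-t_{13}+t_{14}-t_{24}\neq0$ and
$q_2+q_4=0$, the last row gives
\[
s_{24}=s_2+s_4=(p_2-p_4)\theta=(2\tau+t_{23}-t_{13}-t_{14})\,\theta .
\]
As $24\notin J$, we have $s_{24}=0$, so $\theta=0$ and the kernel is trivial.
\end{example}

\begin{example}[two columns merge]\label{ex:merge}
To the previous example add the triangles $w15$, $w25$, $245$ and the columns
$w5$, $24$, $25$ (Figure~\ref{fig:link}). The seven triangles can be matched
to the seven columns: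
\[
w13\mapsto w3,\quad w23\mapsto w2,\quad w24\mapsto w4,\quad w14\mapsto w1,
\quad w15\mapsto w5,\quad w25\mapsto 25,\quad 245\mapsto 24 .
\]
Keep the substitution and add $p_5=t_{15}-\tau$, so that $q_5=-\theta$. Since
$\pi_{25}=t_{23}-t_{13}+t_{15}-t_{25}\ne0$, we get
$s_{25}=(2\tau+t_{23}-t_{13}-t_{15})\theta$ in the same way as the formula for
$s_{24}$. The rows at $w$ no longer force $\theta=0$. They tie two columns
together: $s_{25}=g\,s_{24}$ with
\[
g=\frac{2\tau+t_{23}-t_{13}-t_{15}}{2\tau+t_{23}-t_{13}-t_{14}} .
\]
The row of $T=245$ becomes $(x_{T,24}+g\,x_{T,25})s_{24}=0$. As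
$\tau\to\infty$ we have $g\to1$, and the coefficient tends to
$x_{T,24}+x_{T,25}=2t_{45}\ne0$. So the coefficient is nonzero,
$s_{24}=0$, $\theta=0$, and the kernel is trivial.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.5pt}]
\node (a) at (0.8,1.6) {$1$};
\node (b) at (3.2,1.6) {$2$};
\node (c) at (0,0) {$3$};
\node (d) at (2,0) {$4$};
\node (e) at (4,0) {$5$};
\draw[very thick] (a)--(c) (a)--(d) (a)--(e) (b)--(c);
\draw[dashed] (b)--(d) (b)--(e);
\draw[dotted,thick] (d)--(e);
\end{tikzpicture}
\caption{The link of $w$ in Example~\ref{ex:merge}. Each solid or dashed edge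
$jk$ stands for a triangle $wjk$. The four solid edges form a tree, and their
triangles are made right-angled at $w$. Each dashed edge closes an even cycle
with the tree. The dotted edge $45$ is not in the link; it is the third side
of the triangle $245$.}\label{fig:link}
\end{figure}

In Example~\ref{ex:merge}, once the rows at $w$ are used up, the remaining row
sees a single column, which in the limit is the sum of the columns $24$ and
$25$. This is no longer a submatrix of $(x_{T,e})$, so an induction on the
statement of Theorem~\ref{thm:main}(1) does not close. The limit
$\tau\to\infty$ is needed because $g$ contains variables such as $t_{14}$ and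
$t_{15}$, which may also occur in the rows of $\mathcal{R}$; only a constant
weight leaves a problem of a form that we control.

\section{Matrices with merged columns}\label{sec:merged}

We now allow a column to collect several edges. Let $\mathcal{X}$ be a set
with $|\mathcal{X}|=|\mathcal{T}|$, the set of \emph{columns}, and let $\ast$
be a further symbol. Let
$\kappa\colon\binom{V}{2}\to\mathcal{X}\sqcup\{\ast\}$ and
$\omega\colon\binom{V}{2}\to F^*=F\setminus\{0\}$ be maps. The edge $e$ is
placed in column $\kappa(e)$ with weight $\omega_e$, and is discarded if
$\kappa(e)=\ast$. This gives the $\mathcal{T}\times\mathcal{X}$ matrix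
\begin{equation}\label{eq:M}
M_{T,X}=\sum_{e\subset T,\ \kappa(e)=X}\omega_e\,x_{T,e}.
\end{equation}
Weights are needed because at a later stage of the induction a merged column
may contain both a spoke and a base at the current vertex. In
Example~\ref{ex:merge}, $s_1=\tau\theta$ while $s_{24}=(2\tau+\cdots)\theta$,
so such a pair is tied by the limiting factor $2$.

A map $\rho\colon\mathcal{T}\to\binom{V}{2}$ is \emph{admissible} if
$\rho(T)\subset T$ for all $T$ and $\kappa\circ\rho$ is a bijection from
$\mathcal{T}$ onto $\mathcal{X}$. In particular $\rho$ is injective and never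
selects a discarded edge.

\begin{theorem}\label{thm:merged}
Let $F$ be a field of characteristic $\ne2$, and let
$V,\mathcal{T},\mathcal{X},\kappa,\omega$ and $M$ be as above. If an
admissible map exists, then $\det M\neq0$ in $F[t]$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:merged}]
(1) If the minor is nonzero, some term of its Leibniz expansion is nonzero.
That term belongs to a bijection $f\colon I\to J$ with $D\Phi_{T,f(T)}\ne0$,
hence $f(T)\subset T$, for all $T\in I$. Conversely, let $f$ be given. Apply
Theorem~\ref{thm:merged} with $F=\mathbb{R}$, $V$ the vertex set of $G$,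
$\mathcal{T}=I$, $\mathcal{X}=J$, $\kappa(e)=e$ for $e\in J$ and
$\kappa(e)=\ast$ otherwise, and $\omega\equiv1$. Then $\rho=f$ is admissible
and $M=\frac12D\Phi[I,J]$.

(2) By (1), every minor of size greater than $\nu(G)$ vanishes identically,
and if $f\colon I\to\mathcal{E}_1$ realizes $\nu(G)$, the minor with rows $I$
and columns $f(I)$ is a nonzero polynomial. Outside its zero set the rank is
$\nu(G)$. The second equality is the defect form of Hall's theorem
(K\"onig--Ore): in a finite bipartite graph with one side $P$, the largest
matching has size $\min_{S\subset P}(|P|-|S|+|N(S)|)$, where $N(S)$ is the set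
of neighbors of $S$.

(3) Transferal means that the generic rank is $|\mathcal{E}_2|$. By (2) this
says $\nu(G)=|\mathcal{E}_2|$, which is the existence of an injective choice
function. The set $S=\emptyset$ contributes $|\mathcal{E}_2|$ to the minimum
in (2), so the minimum equals $|\mathcal{E}_2|$ exactly when $|N(S)|\ge|S|$
for all $S$.
\end{proof}

\section{Proof of Theorem~\ref{thm:merged}}\label{sec:proof}

We use induction on $|\mathcal{T}|$, for all choices of the other data at
once. If $\mathcal{T}=\emptyset$, then $\det M=1$. Let
$\mathcal{T}\ne\emptyset$, fix a vertex $w$ that lies in some triangle, and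
keep the notation $L$, $B$, $T_b$, $\mathcal{R}$, $p_k$, $\pi_b$ of
Section~\ref{sec:idea}. Then $|\mathcal{R}|<|\mathcal{T}|$.

\subsection{Which triangles to make right-angled}

An admissible map sends some triangles at $w$ to spokes, and this restricts
the shape of the corresponding subgraph of the link. The following count
describes it; we will use it a second time for a different graph. Recall that
a connected multigraph with $n$ vertices has at least $n-1$ edges. With
exactly $n-1$ edges it is a tree. With exactly $n$ edges it contains exactly
one cycle and is called \emph{unicyclic}; two parallel edges form a cycle of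
length $2$.

\begin{lemma}\label{lem:count}
Let $H$ be a finite multigraph, $A$ a set of vertices of $H$, and $\beta$ a
bijection from the edges of $H$ onto $A$ such that $\beta(c)$ is an endpoint
of $c$ for every edge $c$. Then every connected component of $H$ is either a
tree with exactly one vertex outside $A$, or unicyclic with all vertices in
$A$.
\end{lemma}

\begin{proof}
Since $c$ and $\beta(c)$ lie in the same component, a component with $n$
vertices, $a$ of them in $A$, has exactly $a$ edges. Thus $n-1\le a\le n$.
\end{proof}

For $C\subset B$, the \emph{components of $C$} are those of the graph with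
all nodes of $L$ as vertices and edge set $C$; a single node counts as a
tree. A unicyclic component is \emph{odd} or \emph{even} according to the
length of its cycle. For an admissible $\rho$ let
\[
C_\rho=\{b\in B:\rho(T_b)\text{ is a spoke}\},
\]
and call a node $k$ \emph{active} if $wk\in\rho(\mathcal{T})$. For
$b\in B\setminus C_\rho$ we have $\rho(T_b)=b$. Sending $b\in C_\rho$ to the
node $k$ with $\rho(T_b)=wk$ is a bijection from $C_\rho$ onto the active
nodes, and $k\in b$. By Lemma~\ref{lem:count}, each component of $C_\rho$ is a
tree with exactly one inactive node, or unicyclic with all nodes active.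

Examples~\ref{ex:odd} and~\ref{ex:even} suggest making all triangles $T_b$,
$b\in C_\rho$, right-angled, except one on each even cycle. The number of
right angles obtained in this way is
\[
d(\rho)=|C_\rho|-\operatorname{ev}(\rho),
\]
where $\operatorname{ev}(\rho)$ is the number of even components of $C_\rho$.
\emph{Fix an admissible $\rho$ for which $d(\rho)$ is maximal}; the reason for
this choice appears in Section~\ref{sub:three}. Put $C=C_\rho$, and obtain
$D\subset C$ by deleting one edge from the cycle of each even component. Then
$|D|=d(\rho)$, and $D$ contains no even cycle. The components of $D$ are the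
odd components of $C$, all of whose nodes are active, and trees. Let
$\mathcal{U}$ be the set of tree components of $D$. Each $U\in\mathcal{U}$ is
of exactly one of two types:
\begin{itemize}
\item[(R)] a tree component of $C$; it has exactly one inactive node, its
\emph{root};
\item[(E)] an even component of $C$ without its deleted edge, which we call
$c_U$; all its nodes are active.
\end{itemize}

\subsection{The substitution}

Let $F_0=F(t_e:w\notin e)$, let $\tau_U$, $U\in\mathcal{U}$, be new
indeterminates, and let $F_1=F_0(\tau_U:U\in\mathcal{U})$. We keep the $t_e$
with $w\notin e$ and assign to each $p_k$ a value in $F_1$. (Spokes $wk$ with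
$k$ not a node do not occur in $M$; send their variables to $0$.)

\emph{Trees.} Let $U\in\mathcal{U}$. Fix a node $k_0$ of $U$ and let
$\sigma_k=\pm1$ be $(-1)$ to the distance from $k_0$ to $k$, so that adjacent
nodes of $U$ have opposite signs. Every node $k\neq k_0$ has a \emph{parent}
$j$, its neighbor on the path to $k_0$. Define $\lambda_{k_0}=0$ and
$\lambda_k=\lambda_j+\sigma_kt_{jk}$, and substitute
\[
p_k=\sigma_k(\tau_U+\lambda_k).
\]
Then $p_j+p_k=\sigma_k(\lambda_k-\lambda_j)=t_{jk}$ along every edge of $U$.

\emph{Odd components.} Let $k_1,\dots,k_m$ be the nodes of the cycle, $m$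
odd, and $b_i=k_ik_{i+1}$ with indices modulo $m$. Substitute
\[
p_{k_i}=\tfrac12\bigl(t_{b_i}-t_{b_{i+1}}+t_{b_{i+2}}-\dots+t_{b_{i+m-1}}\bigr).
\]
In $p_{k_i}+p_{k_{i+1}}$ each of $t_{b_{i+1}},\dots,t_{b_{i+m-1}}$ occurs with
both signs, and $t_{b_i}=t_{b_{i+m}}$ occurs twice with coefficient $\frac12$,
so the sum is $t_{b_i}$. Every node $k$ off the cycle has a parent $j$, its
neighbor on the path to the cycle; substitute recursively $p_k=t_{jk}-p_j$.

From now on $p_k$, $\pi_b$ and $x_{T,e}$ denote the substituted values, and
$\widetilde{M}$ is the substituted matrix. It suffices to prove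
$\det\widetilde{M}\neq0$.

\begin{lemma}\label{lem:subst}
After the substitution the following hold.
\begin{enumerate}
\item[(a)] $\pi_b=0$ for $b\in D$, and $\pi_b\ne0$ for $b\in B\setminus D$.
\item[(b)] $p_k\neq0$ for every node $k$.
\item[(c)] For each $U\in\mathcal{U}$, the forms $\lambda_k$, $k\in U$, are
affinely independent: if $\gamma_k\in F$ satisfy $\sum\gamma_k\lambda_k=0$ and
$\sum\gamma_k=0$, then all $\gamma_k$ are zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim was checked above. The $p_k$ involve only the $\tau_U$ and
the $t_b$ with $b\in D$, so for $b\in B\setminus D$ the variable $t_b$ occurs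
in $\pi_b$ with coefficient $-1$.

(b) On a tree, $p_k$ contains $\pm\tau_U$. On an odd cycle it contains
$\frac12t_{b_i}$. Off the cycle, $t_{jk}$ does not occur in $p_j$, so it occurs
in $p_k$.

(c) Suppose $\gamma_k\ne0$ for some $k\neq k_0$, and take such a $k$ farthest
from $k_0$, with parent $j$. The variable $t_{jk}$ occurs in $\lambda_k$, and
otherwise only in forms $\lambda_l$ where the path from $k_0$ to $l$ passes
through $k$; for these $l$ we have $\gamma_l=0$. This contradicts
$\sum\gamma_k\lambda_k=0$. So $\gamma_k=0$ for $k\neq k_0$, and then
$\gamma_{k_0}=0$ because the sum is zero.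
\end{proof}

\subsection{Removing the unwieldy rows}\label{sub:three}

The rows of $D$ will give $q_k=0$ on odd components and
$q_k=\sigma_k\theta_U$ on a tree $U$. Call $b=jk\in B\setminus D$ an
\emph{even chord} of $U$ if $j,k\in U$ and $\sigma_j=-\sigma_k$; equivalently,
$b$ closes an even cycle with the path from $j$ to $k$ in $U$. Each $c_U$ is an
even chord of $U$. For an even chord, \eqref{eq:row} reduces to
$s_b=s_j+s_k$. For other $b\in B\setminus D$ it need not simplify. If $b$
joins two different trees $U,U'$, it is a relation among three unknowns $s_b$,
$\theta_U$, $\theta_{U'}$. If $b$ joins two nodes of one tree with equal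
signs, the term $2p_jp_k(q_j+q_k)$ survives and is quadratic in $\tau_U$, so
it gives no constant weight in the limit. The maximality of $d(\rho)$ shows
that the spoke entries of such rows do not affect the determinant: a term
that used one of them would yield an admissible map with more right angles.

By \eqref{eq:M}, the row of $T_b$ in $\widetilde{M}$ is the sum of a
\emph{base part}, the contribution of $e=b$, and a \emph{spoke part}, the
contribution of the two spokes of $T_b$. For $b\in D$ the base part is zero.
Let $M^\sharp$ be obtained from $\widetilde{M}$ by replacing the row of $T_b$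
with its base part for every $b\in B\setminus D$ that is not an even chord.

\begin{lemma}\label{lem:sharp}
$\det\widetilde{M}=\det M^\sharp$.
\end{lemma}

\begin{proof}
For $Q\subset B\setminus D$ let $M_Q$ be the matrix with spoke parts in the
rows of $D\cup Q$, base parts in the rows of $B\setminus(D\cup Q)$, and the
rows of $\widetilde{M}$ for $T\in\mathcal{R}$. The determinant is additive in
each row, so $\det\widetilde{M}=\sum_Q\det M_Q$ over all $Q\subset B\setminus
D$, and $\det M^\sharp$ is the same sum over the sets $Q$ that consist of even
chords. It suffices to show that $\det M_Q\ne0$ forces $Q$ to consist of even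
chords.

Let $\det M_Q\neq0$. A nonzero Leibniz term gives a bijection
$\varphi\colon\mathcal{T}\to\mathcal{X}$ with $(M_Q)_{T,\varphi(T)}\ne0$ for
all $T$. For each $T$, some edge $\rho'(T)\subset T$ with
$\kappa(\rho'(T))=\varphi(T)$ contributes to this entry. It is a spoke if
$T=T_b$ with $b\in D\cup Q$, and it is the base if $T=T_b$ with
$b\notin D\cup Q$. Thus $\rho'$ is admissible and $C_{\rho'}=D\cup Q$. By
maximality, $|D|+|Q|-\operatorname{ev}(\rho')=d(\rho')\le|D|$, that is,
$\operatorname{ev}(\rho')\ge|Q|$.

By Lemma~\ref{lem:count} the components of $D\cup Q$ are trees or unicyclic.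
Since $D$ contains no even cycle, each even component has an edge of $Q$ on
its cycle. There are at least $|Q|$ even components, so these edges exhaust
$Q$: every $b\in Q$ lies on the cycle of an even component $K$ and is the only
edge of $Q$ in $K$. Deleting $b$ from $K$ leaves a tree with edges in $D$ on
the same nodes. Every edge of $D$ that meets a node of $K$ belongs to $K$, so
this tree is a component $U$ of $D$, and $b$ closes an even cycle with it.
Hence $b$ is an even chord of $U$.
\end{proof}

\subsection{The rows at $w$ as two-term relations}

It remains to show that $M^\sharp$ has trivial kernel. Let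
$(\zeta_X)\in F_1^{\mathcal{X}}$ be a kernel vector. Put $\zeta_\ast=0$ and
$s_e=\omega_e\zeta_{\kappa(e)}$ for every edge $e$, with $s_k=s_{wk}$ and
$q_k=s_k/p_k$ as before. By \eqref{eq:M}, a row of $\widetilde{M}$ applied to
$\zeta$ gives $\sum_{e\subset T}x_{T,e}s_e$, so \eqref{eq:row} holds for the
rows at $w$ that were left unchanged. We use Lemma~\ref{lem:subst}(a),(b).

For $b=jk\in D$ we get $q_j+q_k=0$. Going around an odd cycle gives
$q_k=-q_k$, so $q_k=0$ on the cycle, and then $s_k=0$ for all nodes of the odd
component. On a tree $U$ the value $\theta_U:=\sigma_kq_k$ is the same for all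
$k\in U$, so
\begin{equation}\label{eq:node}
s_k=\sigma_kp_k\theta_U=(\tau_U+\lambda_k)\,\theta_U .
\end{equation}
For an even chord $b=jk$ of $U$ we have $q_j+q_k=0$ and $\pi_b\ne0$, so
\begin{equation}\label{eq:chord}
s_b=s_j+s_k=(2\tau_U+\lambda_j+\lambda_k)\,\theta_U .
\end{equation}
For every other $b\in B\setminus D$ the row of $M^\sharp$ reads $\pi_bs_b=0$,
so $s_b=0$.

These relations have a common form. Let $\Lambda$ be the set of all spokes
$wk$ with $k$ a node, together with all bases $b\in B\setminus D$. For
$e\in\Lambda$ define an \emph{anchor} $\alpha(e)\in\mathcal{U}\sqcup\{\ast\}$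
and a coefficient $\ell_e\in F_1$:
\begin{itemize}
\item if $e=wk$ with $k\in U$, then $\alpha(e)=U$ and
$\ell_e=\tau_U+\lambda_k$;
\item if $e=jk$ is an even chord of $U$, then $\alpha(e)=U$ and
$\ell_e=2\tau_U+\lambda_j+\lambda_k$;
\item otherwise $\alpha(e)=\ast$ and $\ell_e=1$.
\end{itemize}
All $\ell_e$ are nonzero, because $2\neq0$ in $F$. With $\theta_\ast=0$ we have
\begin{equation}\label{eq:rel}
\omega_e\,\zeta_{\kappa(e)}=\ell_e\,\theta_{\alpha(e)}\qquad(e\in\Lambda).
\end{equation}

A system of two-term relations is best read on a graph. Let $\Gamma$ be the
multigraph with vertex set $\mathcal{X}\sqcup\mathcal{U}\sqcup\{\ast\}$ and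
one edge for each $e\in\Lambda$, joining $\kappa(e)$ to $\alpha(e)$. Each
vertex carries a value: $\zeta_X$, $\theta_U$, or $0$ at $\ast$. By
\eqref{eq:rel}, the value at one end of an edge vanishes if and only if the
value at the other end does; so if one value in a component of $\Gamma$
vanishes, all do. If $e,e'\in\Lambda$ have the same anchor $U\in\mathcal{U}$,
eliminating $\theta_U$ gives
\begin{equation}\label{eq:step}
\zeta_{\kappa(e')}=\frac{\omega_e}{\omega_{e'}}\cdot\frac{\ell_{e'}}{\ell_e}
\,\zeta_{\kappa(e)} .
\end{equation}

We want the relations \eqref{eq:rel} to express all unknowns through the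
columns that $\rho$ reserves for $\mathcal{R}$, without imposing any condition
on those. Let $\mathcal{X}_{\mathcal{R}}=\kappa\rho(\mathcal{R})$ and
$\mathcal{X}_w=\mathcal{X}\setminus\mathcal{X}_{\mathcal{R}}
=\{\kappa\rho(T_b):b\in B\}$, and call the elements of
$\mathcal{X}_{\mathcal{R}}\sqcup\{\ast\}$ \emph{sources}. In
Example~\ref{ex:merge}, with the matching listed there as $\rho$, there is one
tree $U$, of type (E) with $c_U=24$; the graph $\Gamma$ joins $U$ to each of
the seven columns, $\ast$ is isolated, and
$\mathcal{X}_{\mathcal{R}}=\{24\}$.

\begin{lemma}\label{lem:gamma}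
Every component of $\Gamma$ is either a tree containing exactly one source,
or unicyclic containing no source.
\end{lemma}

\begin{proof}
We define $\beta\colon\Lambda\to\mathcal{X}_w\sqcup\mathcal{U}$. A node $k$ is
either active or the root of exactly one tree $U$ of type (R); put
$\beta(wk)=\kappa(wk)$ in the first case and $\beta(wk)=U$ in the second. The
set $B\setminus D$ is the disjoint union of $B\setminus C$ and the set of the
edges $c_U$, $U$ of type (E); put $\beta(b)=\kappa(b)$ for $b\in B\setminus C$
and $\beta(c_U)=U$. In all cases $\beta(e)$ is $\kappa(e)$ or $\alpha(e)$; for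
$c_U$ this holds because $c_U$ is an even chord of $U$. The active spokes and
the bases in $B\setminus C$ together are the edges $\rho(T_b)$, $b\in B$, which
$\kappa$ maps bijectively onto $\mathcal{X}_w$. The root spokes and the $c_U$
correspond bijectively to the trees of types (R) and (E). So $\beta$ is a
bijection, and Lemma~\ref{lem:count} applies with
$A=\mathcal{X}_w\sqcup\mathcal{U}$, whose complement is the set of sources.
\end{proof}

We go through the components. In a component that does not contain $\ast$,
every edge joins $\mathcal{X}$ to $\mathcal{U}$.

\emph{The component of $\ast$.} All values vanish. By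
Lemma~\ref{lem:gamma} it contains no element of $\mathcal{X}_{\mathcal{R}}$.

\emph{Unicyclic components.} The cycle visits distinct vertices
$X_1,U_1,X_2,U_2,\dots,X_m,U_m$ and returns to $X_1$, with $m\ge1$. Let $e_i$
be the cycle edge from $X_i$ to $U_i$ and $e_i'\ne e_i$ the next one. Applying
\eqref{eq:step} $m$ times gives $\zeta_{X_1}=h\,\zeta_{X_1}$ with
$h=\gamma\prod_{i=1}^m\ell_{e_i'}/\ell_{e_i}$ and $\gamma\in F^*$. We claim
$h\ne1$. As polynomials in $\tau_{U_1}$, both $\ell_{e_1}$ and $\ell_{e_1'}$
have degree one, with root $-\lambda_k$ for a spoke $wk$ and
$-\frac12(\lambda_j+\lambda_k)$ for a chord $jk$. The difference of the two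
roots is a combination $\sum\gamma_l\lambda_l$ with $\sum\gamma_l=0$, and the
$\gamma_l$ are not all zero. For two spokes the coefficients are $\pm1$. For
a spoke $wl$ and a chord $jk$, one of $j,k$ differs from $l$ and has
coefficient $\pm\frac12$. For two distinct chords, some node belongs to only
one of them and has coefficient $\pm\frac12$. By Lemma~\ref{lem:subst}(c) the
roots are distinct, so $\ell_{e_1'}/\ell_{e_1}$ is a nonconstant function of
$\tau_{U_1}$. The other factors of $h$ are nonzero and free of $\tau_{U_1}$.
Hence $h\neq1$, $\zeta_{X_1}=0$, and all values in the component vanish.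

\emph{Components with a source $X\in\mathcal{X}_{\mathcal{R}}$.} Such a
component is a tree. For a vertex $Y\in\mathcal{X}$ in it, the path from $X$ to
$Y$ alternates between $\mathcal{X}$ and $\mathcal{U}$, and \eqref{eq:step}
gives $\zeta_Y=g_Y\zeta_X$. Here $g_Y$ is a product of an element of $F^*$ and
quotients $\ell_{e'}/\ell_e$ with $\alpha(e)=\alpha(e')\in\mathcal{U}$, and
$g_X=1$.

To summarize, define $r\colon\mathcal{X}\sqcup\{\ast\}\to
\mathcal{X}_{\mathcal{R}}\sqcup\{\ast\}$ by letting $r(Y)$ be the source in
the component of $Y$ if there is one, and $r(Y)=\ast$ otherwise. Put $g_Y=1$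
when $r(Y)=\ast$. Then $r(X)=X$ for $X\in\mathcal{X}_{\mathcal{R}}$, and
\begin{equation}\label{eq:reduce}
\zeta_Y=g_Y\,\zeta_{r(Y)}\qquad(Y\in\mathcal{X}\sqcup\{\ast\}).
\end{equation}
The map $r$ and the factors $g_Y$ depend only on $\Gamma$, $\omega$ and
$\ell$, and not on $\zeta$.

\subsection{The limit and the induction}

Insert \eqref{eq:reduce} into the rows of $\mathcal{R}$, which are the same
in $M^\sharp$ and in $M$. They become
$M^{\mathcal{R}}\cdot(\zeta_X)_{X\in\mathcal{X}_{\mathcal{R}}}=0$, where
$M^{\mathcal{R}}$ is the square
$\mathcal{R}\times\mathcal{X}_{\mathcal{R}}$ matrix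
\[
M^{\mathcal{R}}_{T,X}=\sum_{e\subset T,\ r(\kappa(e))=X}
\omega_e\,g_{\kappa(e)}\,x_{T,e}.
\]
This has the form \eqref{eq:M}, except that the weights are not constants. We
let all $\tau_U$ tend to infinity, in the following algebraic sense. Put
$\varepsilon_U=1/\tau_U$. These are independent indeterminates over $F_0$,
and $F_1=F_0(\varepsilon_U:U\in\mathcal{U})$. Let $\mathcal{O}\subset F_1$ be
the ring of quotients of polynomials in the $\varepsilon_U$ over $F_0$ whose
denominator has nonzero constant term. Setting all $\varepsilon_U=0$ is a ring
homomorphism $\mathcal{O}\to F_0$, $z\mapsto z^\infty$. If $\alpha(e)=U$, then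
$\ell_e=\tau_U(a_e+\varepsilon_U\mu_e)$ with $a_e\in\{1,2\}$ and
$\mu_e\in F_0$. For $e,e'$ with the same anchor $U$ this gives
\[
\frac{\ell_{e'}}{\ell_e}
=\frac{a_{e'}+\varepsilon_U\mu_{e'}}{a_e+\varepsilon_U\mu_e}\in\mathcal{O},
\qquad
\Bigl(\frac{\ell_{e'}}{\ell_e}\Bigr)^{\infty}=\frac{a_{e'}}{a_e}
\in\bigl\{1,2,\tfrac12\bigr\}.
\]
Therefore $g_Y\in\mathcal{O}$ and $g_Y^\infty\in F^*$ for all $Y$. For
$T\in\mathcal{R}$ the forms $x_{T,e}$ lie in $F_0$. So $M^{\mathcal{R}}$ has
entries in $\mathcal{O}$, and its image $M^\infty$ is the matrix \eqref{eq:M}
for the vertex set $V$, the triangles $\mathcal{R}$, the columns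
$\mathcal{X}_{\mathcal{R}}$, and the data
\[
\kappa^\infty=r\circ\kappa,\qquad
\omega^\infty_e=\omega_e\,g^\infty_{\kappa(e)}\in F^* .
\]
For $T\in\mathcal{R}$ we have $\kappa\rho(T)\in\mathcal{X}_{\mathcal{R}}$,
hence $\kappa^\infty\rho(T)=\kappa\rho(T)$. So the restriction of $\rho$ to
$\mathcal{R}$ is admissible for these data. By induction
$\det M^\infty\neq0$. Since $\det M^\infty=(\det M^{\mathcal{R}})^\infty$, we
get $\det M^{\mathcal{R}}\ne0$, so $\zeta_X=0$ for all
$X\in\mathcal{X}_{\mathcal{R}}$, and $\zeta=0$ by \eqref{eq:reduce}.

Thus $\det M^\sharp\neq0$. By Lemma~\ref{lem:sharp},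
$\det\widetilde{M}\neq0$, and so $\det M\ne0$. This proves
Theorem~\ref{thm:merged}, and with it Theorem~\ref{thm:main}. \qed

\section{Consequences}\label{sec:cons}

\begin{remark}[other fields]\label{rem:fields}
The deduction in Section~\ref{sec:merged} works over every field $F$ of
characteristic $\ne2$: part (1) of Theorem~\ref{thm:main} holds for the minors
as polynomials over $F$, and the rank of $D\Phi$ over the field $F(t)$ of
rational functions is $\nu(G)$.
\end{remark}

\begin{corollary}\label{cor:alg}
For $S\subset\mathcal{E}_2$, the polynomials $\Phi_T$, $T\in S$, are
algebraically independent over $\mathbb{R}$ if and only if there is an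
injective map $f\colon S\to\mathcal{E}_1$ with $f(T)\subset T$ for all
$T\in S$. The Zariski closure of $\Phi(\mathbb{R}^{\mathcal{E}_1})$ has
dimension $\nu(G)$.
\end{corollary}

In the language of matroids, the first statement says that the algebraic
matroid of the polynomials $\Phi_T$, whose independent sets are the
algebraically independent subfamilies, is the transversal matroid of the
triangle--edge incidence graph, whose independent sets are the sets of
triangles that can be matched to edges.

\begin{proof}
The Jacobian criterion states that over a field of characteristic $0$,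
polynomials $\phi_1,\dots,\phi_m$ are algebraically independent if and only if
their Jacobian matrix has rank $m$ over the field of rational functions. For
the $\Phi_T$, $T\in S$, this means that some minor $\det D\Phi[S,J]$ with
$|J|=|S|$ is a nonzero polynomial, and Theorem~\ref{thm:main}(1) gives the
first claim. A real polynomial $P$ in variables $y_T$ vanishes on the image of
$\Phi$ if and only if $P\circ\Phi$ is the zero polynomial. So the coordinate
ring of the Zariski closure is isomorphic to
$\mathbb{R}[\Phi_T:T\in\mathcal{E}_2]$. Its dimension is its transcendence
degree, the largest size of an algebraically independent set of generators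
$\Phi_T$, and this is $\nu(G)$.
\end{proof}

The substitution in the proof uses values of $t$ that are not squared lengths
of actual triangles. The rank is nevertheless attained on actual triangles.

\begin{corollary}\label{cor:real}
Arbitrarily close to $(1,\dots,1)$ there are length vectors
$\ell\in\mathbb{R}_{>0}^{\mathcal{E}_1}$ for which every $T\in\mathcal{E}_2$
is a nondegenerate Euclidean triangle and the derivative of the map from the
lengths $(\ell_e)$ to the areas $(A_T)$ has rank $\nu(G)$. The rank never
exceeds $\nu(G)$.
\end{corollary}

\begin{proof}
For $\ell$ near $(1,\dots,1)$ all strict triangle inequalities hold, so all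
$A_T$ are positive. From $t_e=\ell_e^2$ and $\Phi_T=16A_T^2$ we get
\[
\frac{\partial A_T}{\partial\ell_e}
=\frac{1}{32A_T}\cdot\frac{\partial\Phi_T}{\partial t_e}\cdot 2\ell_e .
\]
So wherever all $\ell_e$ and $A_T$ are positive, the derivative of
$\ell\mapsto A$ arises from $D\Phi(t)$ by scaling rows and columns with
nonzero factors, and has the same rank. This rank is at most $\nu(G)$ for all
$t$, and equals $\nu(G)$ on a dense set of $t$.
\end{proof}

\section{The hypotheses}\label{sec:sharp}

\emph{Triangles are determined by their edges.} If one triangle were allowed
twice, its two rows would coincide and every minor containing both would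
vanish, although the two copies can be matched to two different edges. The
proof uses this hypothesis through the simplicity of the link. A repeated
base would break Lemma~\ref{lem:subst}(a), since $t_b$ could belong to a row in
$D$ and to a row outside $D$ at once, and two equal chords would have equal
roots in the argument for unicyclic components.

\emph{Characteristic $\neq2$.} The proof divides by $2$ on odd cycles,
concludes $q_k=0$ from $q_k=-q_k$, and needs the coefficient of $\tau_U$ in
\eqref{eq:chord} to be nonzero. Theorem~\ref{thm:merged} is false in
characteristic $2$. There $x_{T,a}=t_a+t_b+t_c$ for all three edges of $T$, so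
$(x_{T,e})$ is the triangle--edge incidence matrix with rescaled rows. Each
edge of a tetrahedron lies in exactly two of its four faces, so the four
incidence rows of the faces sum to zero modulo $2$, and every minor that
contains these rows vanishes. Take the $10$ triangles and $10$ edges on five
vertices, with each edge as its own column. Every edge lies in three
triangles, so the count in Example~\ref{ex:three} and Hall's theorem give an
admissible map, yet $\det M=0$. The four faces alone already give a
counterexample, with the columns $12,24,13,34$ matched to the faces
$123,124,134,234$.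

\begin{thebibliography}{9}

\bibitem{BFOPR}
Tainara Borges, Ben Foster, Yumeng Ou, Eyvindur Palsson, Francisco Romero
Acosta, \emph{On volume vectors determined by hypergraphs in thin subsets of
Euclidean space}, arXiv:2607.00153 (2026).

\end{thebibliography}
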